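\title{The critical Sobolev exponent for infinitesimal Hilbertianity of discontinuous Riemannian metrics}

\begin{abstract}
A measurable Riemannian metric $g$ with $g,g^{-1}\in L^\infty_{\rm loc}$ on a connected $d$-dimensional manifold $M$ induces a distance $\mathsf d_g$ and a volume measure $\mathrm{vol}_g$. We determine the exponents $p\ge1$ for which $g,g^{-1}\in W^{1,p}_{\rm loc}$ forces the Cheeger energy of $(M,\mathsf d_g,\mathrm{vol}_g)$ to be a quadratic form: this happens exactly when $p>d-1$ or $(d,p)=(2,1)$. In these cases the minimal weak upper gradient of $f$ is $|df|_g$. For $d\ge3$ the threshold is sharp on the Lorentz scale: first derivatives of $g$ in $L^{d-1,1}_{\rm loc}$ suffice, and first derivatives in $L^{d-1,q}_{\rm loc}$ for all $q>1$ do not. For $d=2$ it suffices that $g\in BV_{\rm loc}$. The positive result bounds the distance from below through the oscillation of $g$ on hyperplane slices; the counterexample is a dense family of thin parallel tubes with logarithmic profile.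
\end{abstract}

\section{Introduction}

A smooth Riemannian metric $g$ determines a distance and a volume measure, and from these two objects alone one can recover the Dirichlet energy $\frac12\int|df|_g^2$, which is a quadratic form in $f$. When $g$ is discontinuous, the distance and the measure are still defined, but the energy built from them need not be quadratic. This paper determines how much Sobolev regularity of $g$ guarantees that it is.

\subsection{The distance of a measurable metric}

Manifolds are Hausdorff and second countable. Throughout, $M$ is a connected smooth manifold of dimension $d\ge2$, and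
\[
n:=d-1 .
\]
A subset of $M$ is \emph{null} if it is Lebesgue-null in charts, and ``a.e.'' refers to this notion. A \emph{Riemannian metric} is a measurable field $g$ of positive definite symmetric bilinear forms with $g,g^{-1}\in L^\infty_{\rm loc}$ in local coordinates; no continuity is assumed. We write $|v|_g=\sqrt{g(v,v)}$ for vectors and $|\xi|_g=\sqrt{g^{-1}(\xi,\xi)}=\sup\{\xi(v):|v|_g\le1\}$ for covectors, and $|v|_{g(z)}$ when the base point matters. The volume measure $\mathfrak m:=\mathrm{vol}_g$ is $\sqrt{\det g}\,dx$ in charts.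

The image of a Lipschitz curve is null, so the length of a single curve depends on the values of $g$ on a null set. To remove this dependence one only admits curves that avoid a given null set, and then takes the worst null set. Fix a representative of $g$ and a null set $N_g$ such that $g$ is defined on $M\setminus N_g$. For a null set $N\supseteq N_g$, a Lipschitz curve $\gamma:[0,1]\to M$ is \emph{$N$-admissible} if $\mathcal L^1(\{t:\gamma_t\in N\})=0$. With $\gamma'_t$ the derivative of $\gamma$ in charts, put
\[
\operatorname{len}_g(\gamma)=\int_0^1|\gamma'_t|_{g(\gamma_t)}\,dt,\qquad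
\mathsf d_N(x,y)=\inf\{\operatorname{len}_g(\gamma):\gamma\ N\text{-admissible from }x\text{ to }y\},
\]
and define the distance induced by $g$ as
\[
\mathsf d_g(x,y)=\sup\{\mathsf d_N(x,y): N\supseteq N_g\ \text{null}\}.
\]
A larger $N$ admits fewer curves, so $\mathsf d_N$ is nondecreasing in $N$. Consequently the supremum may be restricted to sets $N$ that contain any prescribed null set; in particular $\mathsf d_g$ does not depend on the representative of $g$.

\begin{example}\label{ex:line}
On $\mathbb R^d$, with $\delta$ the Euclidean metric, let $g=\delta$ on the $x_1$-axis and $g=4\delta$ elsewhere. Then $\mathsf d_\emptyset(0,e_1)=1$. If $N$ contains the axis, every $N$-admissible curve has twice its Euclidean length, and $\mathsf d_g(x,y)=2|x-y|$ (for the upper bound see Lemma~\ref{lem:dist}(a)). A shortcut of measure zero is invisible to $\mathsf d_g$. A shortcut through a tube of positive radius, however small, is not.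
\end{example}

In the setting considered here one assumes that $(M,\mathsf d_g)$ is complete.

\subsection{Weak upper gradients}

A \emph{metric measure space} is a triple $(X,\mathsf d,\mathfrak m)$, where $(X,\mathsf d)$ is a complete separable metric space and $\mathfrak m$ is a $\sigma$-finite Borel measure. A curve $\gamma\in C([0,1],X)$ is \emph{absolutely continuous} if $\mathsf d(\gamma_s,\gamma_t)\le\int_s^tm(\theta)\,d\theta$ for some $m\in L^1(0,1)$ and all $s<t$. Then the \emph{metric speed} $|\dot\gamma_t|=\lim_{\eta\to0}\mathsf d(\gamma_t,\gamma_{t+\eta})/|\eta|$ exists for a.e.\ $t$, it is an admissible choice of $m$, and $|\dot\gamma_t|\le m(t)$ a.e.\ for every such $m$. A \emph{test plan} is a Borel probability measure $\pi$ on $C([0,1],X)$, concentrated on absolutely continuous curves, such that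
\[
\int\!\!\int_0^1|\dot\gamma_t|^2\,dt\,d\pi(\gamma)<\infty\qquad\text{and}\qquad (e_t)_\#\pi\le C_\pi\,\mathfrak m\quad\text{for all }t\in[0,1]
\]
for some $C_\pi>0$, where $e_t(\gamma)=\gamma_t$. The second condition says that the curves do not concentrate at any time. For a Borel function $f\in L^2(\mathfrak m)$, a Borel function $G\in L^2(\mathfrak m)$, $G\ge0$, is a \emph{weak upper gradient} of $f$ if for every test plan $\pi$
\[
|f(\gamma_1)-f(\gamma_0)|\le\int_0^1G(\gamma_t)|\dot\gamma_t|\,dt\qquad\text{for }\pi\text{-a.e.\ }\gamma .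
\]
If $f$ has a weak upper gradient, it has a minimal one in the $\mathfrak m$-a.e.\ sense, denoted $|Df|_w$. The \emph{Cheeger energy} is $\mathrm{Ch}(f)=\frac12\int_X|Df|_w^2\,d\mathfrak m$ if $f$ has a weak upper gradient and $+\infty$ otherwise, and $W^{1,2}(X,\mathsf d,\mathfrak m)=\{f\in L^2(\mathfrak m):\mathrm{Ch}(f)<\infty\}$. The space is \emph{infinitesimally Hilbertian} if
\begin{equation}\label{eq:par}
2\,\mathrm{Ch}(f)+2\,\mathrm{Ch}(h)=\mathrm{Ch}(f+h)+\mathrm{Ch}(f-h)\qquad\text{for all }f,h\in W^{1,2}(X,\mathsf d,\mathfrak m).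
\end{equation}

To see what this measures, take $\mathbb R^d$ with Lebesgue measure and the distance of a norm $F$, with dual norm $F^*$. The metric speed of an absolutely continuous curve is $F(\gamma'_t)$, so by the chain rule $F^*(df)$ is a weak upper gradient of $f\in C^1_c(\mathbb R^d)$, and plans made of parallel segments (as in Lemma~\ref{lem:segments}) show that it is the minimal one. The integrand $F^*(df)^2$ of the energy is a quadratic form in $df$ exactly when $F$ comes from an inner product. Thus \eqref{eq:par} expresses that the norm which the space induces on differentials is Euclidean. For $(M,\mathsf d_g,\mathfrak m)$ the natural candidate for this norm is $|\cdot|_g$, and the question is whether the passage from $g$ to $\mathsf d_g$ preserves it.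

\subsection{The question and the results}

Two results are known. (i) If $g\in W^{1,p}_{\rm loc}$ with $p>d$, then $(M,\mathsf d_g,\mathrm{vol}_g)$ is infinitesimally Hilbertian. (ii) For every $p\in[1,d-1)$ there are metrics $g$ on $\mathbb R^d$ with $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,p}_{\rm loc}$ such that $(\mathbb R^d,\mathsf d_g,\mathrm{vol}_g)$ is not infinitesimally Hilbertian; this range of $p$ is empty when $d=2$. The remaining range is the subject of a problem posed in \cite{Ryborz}:

\begin{quote}
For which $p\in[d-1,d]$ does every metric $g$ with $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,p}_{\rm loc}$ and $(M,\mathsf d_g)$ complete give an infinitesimally Hilbertian space $(M,\mathsf d_g,\mathrm{vol}_g)$?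
\end{quote}

The condition $p>d$ is the one under which Morrey's embedding makes $g$ continuous, and a continuous metric is close, near each point $x$, to the constant metric $g(x)$. One could therefore guess that $d$ is the threshold. But a shortcut is a curve, and what decides whether $g$ can hide one is the behavior of $g$ in the $d-1$ directions transversal to it. The threshold is $d-1$, and the endpoint is decided on the Lorentz scale.

We write $|E|$ for Lebesgue measure in the relevant dimension, $\omega_k$ for the volume of the unit ball of $\mathbb R^k$, $|P|$ for the Euclidean norm of the entries of a matrix (it dominates the operator norm), and $|\partial g|$ for the Euclidean norm of all first derivatives of the components of $g$ in a chart. For $q\ge1$, a measurable function $H$ on a chart belongs to $L^{n,q}_{\rm loc}$ if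
\[
\int_0^\infty\lambda^{q-1}\,\big|\{|H|1_K>\lambda\}\big|^{q/n}\,d\lambda<\infty\qquad\text{for every compact }K\text{ in the chart.}
\]
For $q=n$ the integral equals $\frac1n\int_K|H|^n$, so $L^{n,n}_{\rm loc}=L^n_{\rm loc}$. We will use that
\begin{equation}\label{eq:lorentzstable}
H\in L^{n,q}_{\rm loc}\ \text{ and }\ |\tilde H|\le C_K(|H|+1)\text{ on each compact }K\quad\Longrightarrow\quad\tilde H\in L^{n,q}_{\rm loc}.
\end{equation}
Indeed $\{|\tilde H|1_K>\lambda\}\subset\{|H|1_K>\lambda/(2C_K)\}$ for $\lambda\ge2C_K$, and for smaller $\lambda$ the set has measure at most $|K|$. Under a change of coordinates $\Psi$ we have $|\partial\tilde g|\le C_K(|\partial g|\circ\Psi+1)$ on compact sets, since $g$ is locally bounded, and $\Psi$ distorts measure by a locally bounded factor; so the conditions below do not depend on the atlas. Finally, $W^{1,2}_{\rm loc}(M)$ is the classical local Sobolev space, defined in charts.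

\begin{theorem}\label{thm:A}
Let $g$ be a Riemannian metric on $M$ as above, $d\ge2$, with $(M,\mathsf d_g)$ complete. Assume that, in charts, one of the following holds:
\begin{enumerate}
\item[(a)] $g\in W^{1,1}_{\rm loc}$ and $|\partial g|\in L^{d-1,1}_{\rm loc}$;
\item[(b)] $d=2$ and $g\in BV_{\rm loc}$.
\end{enumerate}
Then $f\in L^2(\mathfrak m)$ lies in $W^{1,2}(M,\mathsf d_g,\mathfrak m)$ if and only if $f\in W^{1,2}_{\rm loc}(M)$ and $|df|_g\in L^2(\mathfrak m)$, and in that case $|Df|_w=|df|_g$ a.e. In particular $(M,\mathsf d_g,\mathfrak m)$ is infinitesimally Hilbertian.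
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d\ge3$. Every connected smooth $d$-manifold $M$, in particular $\mathbb R^d$, carries a metric $g$ with $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,d-1}_{\rm loc}$, and even $|\partial g|\in L^{d-1,q}_{\rm loc}$ for all $q>1$, such that $(M,\mathsf d_g)$ is complete and $(M,\mathsf d_g,\mathrm{vol}_g)$ is not infinitesimally Hilbertian.
\end{theorem}

Say that a condition on $g$ \emph{suffices} in dimension $d$ if every $(M,g)$ of dimension $d$ with $(M,\mathsf d_g)$ complete that satisfies it is infinitesimally Hilbertian.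

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Let $p\in[1,\infty]$. The condition $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,p}_{\rm loc}$ suffices if and only if $p>d-1$ or $(d,p)=(2,1)$. Thus the answer to the question is yes for $p\in(d-1,d]$ and all $d\ge2$, yes for $p=d-1=1$ when $d=2$, and no for $p=d-1$ when $d\ge3$.
\item[(b)] Let $d\ge3$ and $q\ge1$. The condition $g\in W^{1,1}_{\rm loc}$, $|\partial g|\in L^{d-1,q}_{\rm loc}$ suffices if and only if $q=1$.
\end{enumerate}
\end{corollary}

\begin{proof}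
Part (b) restates the two theorems. For (a), let $H=|\partial g|1_K$ with $K$ compact. If $n<p<\infty$ and $H\in L^p$, then $|\{H>\lambda\}|\le\min(|K|,\lambda^{-p}\|H\|_p^p)$, and $\int_0^\infty|\{H>\lambda\}|^{1/n}d\lambda\le|K|^{1/n}+\|H\|_p^{p/n}\int_1^\infty\lambda^{-p/n}d\lambda<\infty$. The case $p=\infty$ is contained in this one. If $d=2$, then $n=1$ and $L^{1,1}_{\rm loc}=L^1_{\rm loc}$. In all these cases Theorem~\ref{thm:A}(a) applies. In the remaining cases $d\ge3$ and $p\le d-1$, and the metric of Theorem~\ref{thm:B} satisfies the condition because $L^{d-1}_{\rm loc}\subset L^p_{\rm loc}$.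
\end{proof}

Section~\ref{sec:model} shows both mechanisms in the simplest cases. Section~\ref{sec:prelim} collects what holds for all bounded measurable metrics. Sections~\ref{sec:slices} and~\ref{sec:proofA} prove Theorem~\ref{thm:A}, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}.

\section{Why the exponent is $d-1$}\label{sec:model}

One inequality needs no regularity: almost every segment is an admissible curve, so $\mathsf d_g$ is at most the $g$-length along it, and this gives $|df|_g\le|Df|_w$ (Lemma~\ref{lem:lower}). The reverse inequality requires that $|df|_g$ be a weak upper gradient. By the chain rule this follows once the metric speed of a curve is at least $|\gamma'_t|_g$, that is, once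
\begin{equation}\label{eq:noshort}
\mathsf d_g(x,y)\ \ge\ |y-x|_{g(x)}-o(|y-x|)\qquad(y\to x)
\end{equation}
for a.e.\ $x$: there are no shortcuts at first order.

\subsection{Slices in the plane}\label{sec:plane}

Let $d=2$ and $g=A^2\delta$ near $0\in\mathbb R^2$, with $1\le A\le2$ and $A\in W^{1,1}$. Assume that $0$ is a Lebesgue point of $A$, with value $A(0)$, and of $|\nabla A|$. We check \eqref{eq:noshort} for $x=0$, $y=(\rho,0)$.

Let $r=3\rho$, $Z=(-r,r)^2$ and $D_s=\{s\}\times(-r,r)$. A curve from $0$ that leaves $Z$ has length at least $r>A(0)\rho$, so only curves in $Z$ matter. Let $m(s)$ be the essential infimum of $A$ on $D_s$, and let $N$ be the null set $\{z\in Z:A(z)<m(z_1)\}$. The first coordinate $u$ of an $N$-admissible curve $\gamma$ in $Z$ from $0$ to $y$ takes every value in $(0,\rho)$, so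
\[
\operatorname{len}_g(\gamma)\ge\int_0^1A(\gamma_t)|u'(t)|\,dt\ge\int_0^1m(u(t))|u'(t)|\,dt\ge\int_0^\rho m(s)\,ds .
\]
For a.e.\ $s$, the function $A(s,\cdot)$ agrees a.e.\ with an absolutely continuous function on $(-r,r)$, so it differs from its mean $\langle A\rangle_s$ by at most $\int_{D_s}|\partial_2A|$. Hence
\[
\int_0^\rho\big(A(0)-m(s)\big)ds\le\int_{-r}^r|A(0)-\langle A\rangle_s|\,ds+\int_{-r}^r\!\int_{D_s}|\partial_2A|\,ds\le\frac1{2r}\int_Z|A-A(0)|+\int_Z|\nabla A| ,
\]
which is $o(r)+O(r^2)$. Therefore $\mathsf d_g(0,y)\ge\mathsf d_N(0,y)\ge A(0)\rho-o(\rho)$.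

Continuity of $A$ at $0$ played no role. The curve must cross every slice $D_s$, and we only used that $A$ oscillates little on most slices. In dimension $d$ the slices are $n$-dimensional discs of radius $r$. If $p>n$, Morrey's inequality on a slice bounds the oscillation by $Cr^{1-n/p}\|\nabla A\|_{L^p(D_s)}$, and H\"older's inequality in $s$ bounds the integral of the oscillations by $Cr^{1-n/p}\,r^{1-1/p}\,\|\nabla A\|_{L^p(Z)}$, which is again $O(r^2)$ at Lebesgue points of $|\nabla A|^p$. So the relevant Sobolev embedding is the one in dimension $n=d-1$.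

\subsection{Thin tubes and a norm that is not Euclidean}\label{sec:tubes}

At $p=n\ge2$ that embedding fails, and the standard witness is the logarithmic cutoff. For $\varepsilon,\ell>0$ let $\delta'=\varepsilon e^{-\ell}$ and define on $\mathbb R^n$
\begin{equation}\label{eq:logcut}
\varphi_{\varepsilon,\ell}(w)=\min\Big\{1,\frac1\ell\Big(\log\frac\varepsilon{|w|}\Big)^+\Big\},\qquad\varphi_{\varepsilon,\ell}(0)=1 .
\end{equation}
This function is Lipschitz, equals $1$ for $|w|\le\delta'$ and $0$ for $|w|\ge\varepsilon$, and $|\nabla\varphi_{\varepsilon,\ell}(w)|=\frac1{\ell|w|}$ for $\delta'<|w|<\varepsilon$. In polar coordinates,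
\[
\int_{\mathbb R^n}|\nabla\varphi_{\varepsilon,\ell}|^n=n\omega_n\int_{\delta'}^\varepsilon\frac{d\rho}{\ell^n\rho}=n\omega_n\,\ell^{1-n},
\]
which tends to $0$ as $\ell\to\infty$ if $n\ge2$ and equals $2$ if $n=1$. Write $x=(x_1,x')\in\mathbb R\times\mathbb R^n$. The metric $(2-\varphi_{\varepsilon,\ell}(x'))^2\delta$ turns the line of Example~\ref{ex:line} into a tube of positive radius $\delta'$ in which travel is twice as fast. For $n\ge2$ such a tube costs almost nothing in $W^{1,n}$, so we can afford a dense family of them, all parallel to $e_1$, of small total volume.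

What does a traveler see at a point outside the tubes? In unit time he can realize any velocity with $|v|\le\frac12$; he can realize $\pm e_1$ by stepping into a tube arbitrarily close by; and he can alternate. This suggests the norm whose unit ball is the convex hull of the ball of radius $\frac12$ and the points $\pm e_1$ (Figure~\ref{fig:norm}). Its dual norm is the support function of this set, $F^*(\xi)=\max\{|\xi|/2,|\xi_1|\}$. In the $(\xi_1,\xi_2)$-plane,
\begin{equation}\label{eq:fourvalues}
F^*(1,0)=1,\qquad F^*(0,\sqrt3)=\tfrac{\sqrt3}2,\qquad F^*(1,\pm\sqrt3)=1 ,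
\end{equation}
and the parallelogram law fails: $2\cdot1+2\cdot\frac34>1+1$. The number $\sqrt3$ is the largest $t$ with $F^*(1,t)=1$. We will not need to identify the infinitesimal norm of the counterexample: the proof of Theorem~\ref{thm:B} establishes the first two values in \eqref{eq:fourvalues} as lower bounds and the last two as upper bounds.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\fill[gray!20] (1,0) -- (60:0.5) arc (60:120:0.5) -- (-1,0) -- (240:0.5) arc (240:300:0.5) -- cycle;
\draw[thick] (1,0) -- (60:0.5) arc (60:120:0.5) -- (-1,0) -- (240:0.5) arc (240:300:0.5) -- cycle;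
\draw[dashed] (0,0) circle (0.5);
\draw[->] (-1.3,0) -- (1.45,0) node[right] {$v_1$};
\draw[->] (0,-0.75) -- (0,0.85) node[above] {$v_2$};
\draw[thin] (1.25,-0.144) -- (-0.2,0.693);
\node[right] at (0.42,0.45) {$v_1+\sqrt3\,v_2=1$};
\fill (1,0) circle (0.02) node[below=3pt] {$e_1$};
\fill (-1,0) circle (0.02) node[below=3pt] {$-e_1$};
\end{tikzpicture}
\caption{Velocities attainable in unit time when the metric is $4\delta$ except on a dense family of thin tubes parallel to $e_1$, where it is $\delta$: the convex hull (shaded) of the disc of radius $\frac12$ (dashed) and the points $\pm e_1$. The line $v_1+\sqrt3\,v_2=1$ passes through $e_1$ and is tangent to the disc, so the covector $(1,\sqrt3)$ has dual norm $1$.}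
\label{fig:norm}
\end{figure}

It matters that the tubes are parallel. The failure of $|Df|_w=|df|_g$ alone does not contradict \eqref{eq:par}. If a metric $A^2\delta$ on $\mathbb R^d$ with $1\le A\le2$ induced the Euclidean distance, its volume would be comparable to Lebesgue measure, the test plans and weak upper gradients would be those of Euclidean space, and Theorem~\ref{thm:A} for $\delta$ would give $|Df|_w=|df|_\delta$, hence a quadratic energy.

\section{Bounded measurable metrics}\label{sec:prelim}

This section uses only $g,g^{-1}\in L^\infty_{\rm loc}$; neither Sobolev regularity nor completeness enters the proofs.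

Cover $M$ by countably many coordinate balls $B_R(x_0)$ whose concentric balls $B_{4R}(x_0)$ are relatively compact in a chart; we call them the \emph{balls of the cover}. For each there are constants $0<c\le C$ with
\begin{equation}\label{eq:ellip}
c|v|\le|v|_{g(z)}\le C|v|\qquad\text{for all }v\in\mathbb R^d
\end{equation}
and a.e.\ $z\in B_{4R}(x_0)$. Let $N_0\supseteq N_g$ be a Borel null set such that $g$ is Borel on $M\setminus N_0$ and \eqref{eq:ellip} holds at every point of $B_{4R}(x_0)\setminus N_0$, for all balls of the cover. Every null set lies in a Borel null set, so by monotonicity the supremum defining $\mathsf d_g$ may be restricted to Borel null sets containing $N_0$. \emph{From now on $N$ denotes such a set.} Then $t\mapsto|\gamma'_t|_{g(\gamma_t)}$ is measurable for every $N$-admissible $\gamma$. Reversing and concatenating curves shows that each $\mathsf d_N$ is symmetric and satisfies the triangle inequality; hence so does $\mathsf d_g$.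

Admissible curves are produced by the following fact. Let $N\subset\mathbb R^d$ be a Borel null set and $x\in\mathbb R^d$. Then
\begin{equation}\label{eq:polar}
\text{for a.e.\ }z\in\mathbb R^d\text{ the segment }[x,z]\text{ meets }N\text{ in an }\mathcal H^1\text{-null set.}
\end{equation}
Indeed, in polar coordinates centered at $x$, almost every ray meets $N$ in an $\mathcal H^1$-null set, and the union of the remaining rays is null.

\begin{lemma}\label{lem:dist}
Let $B_R(x_0)$ be a ball of the cover.
\begin{enumerate}
\item[(a)] $\mathsf d_N(x,y)\le C|x-y|$ for all $x,y\in B_{4R}(x_0)$ and every $N$.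
\item[(b)] If $x\in B_R(x_0)$ and $0<\rho\le3R$, every $N$-admissible curve from $x$ that leaves $B_\rho(x)$ has $g$-length at least $c\rho$. Hence $\mathsf d_N(x,y)\ge c\min(|x-y|,3R)$ if $y\in B_{4R}(x_0)$, and $\mathsf d_N(x,y)\ge3cR$ otherwise.
\item[(c)] $\mathsf d_g$ is a finite distance inducing the manifold topology, and $c|x-y|\le\mathsf d_g(x,y)\le C|x-y|$ for $x,y\in B_R(x_0)$.
\item[(d)] There is a Borel null set $N_*\supseteq N_0$ with $\mathsf d_g=\mathsf d_{N_*}$ on $M\times M$.
\end{enumerate}
\end{lemma}

\begin{proof}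
(a) By \eqref{eq:polar} at $x$ and at $y$, for a.e.\ $z\in B_{4R}(x_0)$ the polygonal path $x\to z\to y$ is $N$-admissible. It lies in the convex set $B_{4R}(x_0)$, so $\mathsf d_N(x,y)\le C(|x-z|+|z-y|)$. Let $z$ tend to the midpoint of $x$ and $y$.

(b) Until it leaves $B_\rho(x)\subset B_{4R}(x_0)$, the curve is at a.e.\ time at a point where \eqref{eq:ellip} holds, so its $g$-length is at least $c$ times its Euclidean length up to that time, which is at least $\rho$. A curve from $x$ to $y$ either stays in $B_{3R}(x)$, and has length at least $c|x-y|$, or leaves it, and has length at least $3cR$. If $y\notin B_{4R}(x_0)$, only the second case occurs.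

(c) The bounds in (a) and (b) do not depend on $N$, so they hold for $\mathsf d_g$. They show that $\mathsf d_g(x,y)=0$ exactly when $x=y$ and that small $\mathsf d_g$-balls and small coordinate balls around $x$ contain one another. For $x,y\in B_R(x_0)$ we have $|x-y|<2R$, which gives the two-sided bound. Since $M$ is connected, any two points are joined by a finite chain of points in which consecutive ones lie in a common ball of the cover, so $\mathsf d_g$ is finite.

(d) Let $Y\subset M$ be countable and dense. For $x,y\in Y$ choose sets $N^{xy}_k$ with $\mathsf d_{N^{xy}_k}(x,y)\to\mathsf d_g(x,y)$ as $k\to\infty$, and let $N_*$ be the union of all of them. By monotonicity $\mathsf d_{N_*}=\mathsf d_g$ on $Y\times Y$. By (a) and the triangle inequality both functions are continuous on $M\times M$, so they agree everywhere.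
\end{proof}

By (c), $(M,\mathsf d_g)$ is separable, and $\mathfrak m$ is finite on compact sets, hence $\sigma$-finite. So $(M,\mathsf d_g,\mathfrak m)$ is a metric measure space as soon as $(M,\mathsf d_g)$ is complete. We record two further consequences. First, let $\gamma$ be $\mathsf d_g$-absolutely continuous. Split $[0,1]$ into finitely many intervals, each mapped into one ball $B_R(x_0)$; there $|\gamma_s-\gamma_t|\le c^{-1}\mathsf d_g(\gamma_s,\gamma_t)$. So $\gamma$ is absolutely continuous in charts, $\gamma'_t$ exists for a.e.\ $t$, and the chain rule holds along $\gamma$ for $C^1$ functions. Second, let $\pi$ be a test plan and $E$ a null set. Then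
\begin{equation}\label{eq:avoid}
\text{for }\pi\text{-a.e.\ }\gamma,\quad\gamma_t\notin E\ \text{ for a.e.\ }t ,
\end{equation}
because for a Borel null set $E'\supseteq E$ Fubini's theorem gives $\int\!\int_0^11_{E'}(\gamma_t)\,dt\,d\pi\le C_\pi\mathfrak m(E')=0$. Hence changing $G$ on a null set does not affect whether it is a weak upper gradient, and we identify $|df|_g$ with a Borel representative.

\subsection{Lower bounds for weak upper gradients}

An upper bound for the distance along parallel segments gives a lower bound for every weak upper gradient. We use this in both theorems, with different upper bounds.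

\begin{lemma}\label{lem:segments}
Let $U\subset\Omega$ be nonempty open sets, with $\Omega$ relatively compact in a chart. Let $v\in\mathbb R^d$ and $\tau_0>0$ be such that $x+\theta v\in\Omega$ for $x\in U$, $0\le\theta\le\tau_0$. Let $w:\Omega\to[0,\infty)$ be bounded and Borel, and assume that for a.e.\ $x\in U$
\begin{equation}\label{eq:segbound}
\mathsf d_g(x+sv,x+tv)\le\int_s^tw(x+\theta v)\,d\theta\qquad\text{for all }0\le s<t\le\tau_0 .
\end{equation}
If $G$ is a weak upper gradient of $f\in L^2(\mathfrak m)$, then the distributional derivative $\partial_vf$ lies in $L^2(U)$ and $|\partial_vf|\le Gw$ a.e.\ in $U$.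
\end{lemma}

\begin{proof}
Since $g^{-1}$ is bounded on $\Omega$, we have $\mathfrak m\ge c_0\,dx$ on $\Omega$ for some $c_0>0$; in particular $f,G\in L^2(\Omega,dx)$. Fix $\tau\in(0,\tau_0]$ and let $\pi$ be the image of normalized Lebesgue measure on $U$ under the continuous map $x\mapsto\gamma^x$, $\gamma^x_t=x+t\tau v$. By \eqref{eq:segbound}, for a.e.\ $x$ the curve $\gamma^x$ is absolutely continuous with $|\dot\gamma^x_t|\le\tau w(\gamma^x_t)\le\tau\sup w$ for a.e.\ $t$. Moreover $(e_t)_\#\pi\le|U|^{-1}dx\le(c_0|U|)^{-1}\mathfrak m$. So $\pi$ is a test plan, and for a.e.\ $x\in U$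
\[
\Big|\frac{f(x+\tau v)-f(x)}\tau\Big|\le J_\tau(x):=\int_0^1(Gw)(x+t\tau v)\,dt .
\]
Extend $Gw$ by zero to a function in $L^2(\mathbb R^d)$. By Minkowski's inequality and the continuity of translations in $L^2$, $J_\tau\to Gw$ in $L^2(U)$ as $\tau\to0$. For $\phi\in C_c^\infty(U)$ and small $\tau$,
\[
\Big|\int f(x)\,\frac{\phi(x-\tau v)-\phi(x)}\tau\,dx\Big|=\Big|\int\frac{f(x+\tau v)-f(x)}\tau\,\phi(x)\,dx\Big|\le\int J_\tau|\phi|\,dx ,
\]
and in the limit $|\int f\,\partial_v\phi|\le\int Gw|\phi|$. Thus $\partial_vf$ is a bounded functional on $L^2(U)$, so it is an $L^2$ function, and the inequality extends to all $\phi\in L^2(U)$. Taking $\phi=1_E\operatorname{sign}\partial_vf$ for measurable $E\subset U$ gives $|\partial_vf|\le Gw$ a.e.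
\end{proof}

\begin{lemma}\label{lem:lower}
Let $G$ be a weak upper gradient of $f\in L^2(\mathfrak m)$. Then $f\in W^{1,2}_{\rm loc}(M)$ and $|df|_g\le G$ a.e.
\end{lemma}

\begin{proof}
Take a ball of the cover, $U=B_R(x_0)$, $\Omega=B_{2R}(x_0)$, $v\in\mathbb R^d$ and $\tau_0|v|<R$. Let $w=|v|_g$ off $N_0$ and $w=0$ on $N_0$. By Fubini's theorem, for a.e.\ $x\in U$ we have $x+\theta v\notin N_*$ for a.e.\ $\theta\in[0,\tau_0]$. For such $x$ every subsegment is $N_*$-admissible, and \eqref{eq:segbound} follows from $\mathsf d_g=\mathsf d_{N_*}$. This is where Lemma~\ref{lem:dist}(d) is needed: one null set serves all pairs of points. Lemma~\ref{lem:segments} for the coordinate vectors gives $f\in W^{1,2}(U)$, and for $v\in\mathbb Q^d$ it gives a null set outside of which $|df(v)|\le G|v|_g$ for all rational $v$, hence for all $v$. This is $|df|_g\le G$.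
\end{proof}

\subsection{Continuous majorants are weak upper gradients}

The converse of Lemma~\ref{lem:lower} fails without regularity, because nearly shortest curves may run through a small set on which $|df|_g$ is much larger than at typical points. All we know about such curves is that they stay in a small ball. This is enough if $|df|_g$ has a continuous majorant.

\begin{lemma}\label{lem:cont}
Let $F:M\to\mathbb R$ be locally Lipschitz in charts and $G\ge0$ continuous, both compactly supported, with $|dF|_g\le G$ a.e. Then $G$ is a weak upper gradient of $F$.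
\end{lemma}

\begin{proof}
By Rademacher's theorem there is a Borel null set $N\supseteq N_0$ outside of which $F$ is differentiable and $|dF|_g\le G$. If $\beta$ is $N$-admissible, then $F\circ\beta$ is Lipschitz and $|(F\circ\beta)'(t)|=|dF(\beta'_t)|\le G(\beta_t)|\beta'_t|_g$ for a.e.\ $t$.

Let $p\in M$ and $\eta>0$. Take a ball $B_R(x_0)\ni p$ of the cover and $\rho\in(0,R)$ with $G\le G(p)+\eta$ on $B_\rho(p)$. Let $V\subset B_R(x_0)$ be a neighborhood of $p$ so small that $|x-p|<\rho/2$ and $C|x-y|<c\rho/2$ for $x,y\in V$. By Lemma~\ref{lem:dist}(a), $\mathsf d_N(x,y)<c\rho/2$, and by (b) every $N$-admissible curve $\beta$ from $x$ to $y$ of length less than $c\rho/2$ stays in $B_{\rho/2}(x)\subset B_\rho(p)$. For such $\beta$ we get $|F(x)-F(y)|\le(G(p)+\eta)\operatorname{len}_g(\beta)$, and so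
\[
|F(x)-F(y)|\le(G(p)+\eta)\,\mathsf d_N(x,y)\le(G(p)+\eta)\,\mathsf d_g(x,y)\qquad(x,y\in V).
\]
Let $\gamma$ be any $\mathsf d_g$-absolutely continuous curve. Covering its image by finitely many such $V$ shows that $F\circ\gamma$ is absolutely continuous. At every $t$ where $(F\circ\gamma)'(t)$ and $|\dot\gamma_t|$ exist, the inequality with $p=\gamma_t$ gives $|(F\circ\gamma)'(t)|\le(G(\gamma_t)+\eta)|\dot\gamma_t|$ for every $\eta>0$. Integrating over $[0,1]$ gives the required inequality for every such curve. Finally $F,G\in L^2(\mathfrak m)$, being bounded with compact support.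
\end{proof}

\section{No shortcuts at first order}\label{sec:slices}

We prove \eqref{eq:noshort}. Fix a ball $B_R(x_0)$ of the cover, with constants $c,C$, and identify $g(z)$ with its matrix in the chart.

\subsection{From slices to distances}

For a conformal metric the slices of Section~\ref{sec:plane} were orthogonal to $y-x$. In general they should be $g(x)$-orthogonal to $y-x$, since then the distance, for the constant metric $g(x)$, between the slice through $x$ and the slice through $y$ is exactly $|y-x|_{g(x)}$.

Let $x\in B_R(x_0)\setminus N_0$ and $y\ne x$, and put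
\[
\Lambda=\frac Cc+1,\qquad r=\Lambda|y-x|,\qquad\xi=g(x)(y-x),\qquad e=\frac\xi{|\xi|},\qquad\sigma(z)=e\cdot(z-x),
\]
assuming $2r<R$. Let
\[
Z=\{z:|\sigma(z)|<r,\ |z-x-\sigma(z)e|<r\},\qquad D_s=Z\cap\{\sigma=s\}\quad(|s|<r).
\]
Thus $Z$ is a cylinder with axis $e$, each $D_s$ is an $n$-dimensional disc of radius $r$, and $B_r(x)\subset Z\subset B_{2r}(x)\subset B_{2R}(x_0)$.

\begin{lemma}\label{lem:slice}
Let $\omega:(-r,r)\to[0,\infty]$ be measurable and assume that for a.e.\ $s$ we have $|g(z)-g(x)|\le\omega(s)$ for $\mathcal H^n$-a.e.\ $z\in D_s$. Then, with $L=C^3/(2c^4)$,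
\[
\mathsf d_g(x,y)\ge|y-x|_{g(x)}-L\int_{-r}^r\omega(s)\,ds .
\]
\end{lemma}

\begin{proof}
After changing $\omega$ on a null set we may assume that it is Borel. The set
\[
N=N_0\cup\{z\in Z\setminus N_0:|g(z)-g(x)|>\omega(\sigma(z))\}
\]
is Borel, and it is null by Fubini's theorem. It depends on $x$ and $y$, which is harmless because $\mathsf d_g\ge\mathsf d_N$ for every $N$. It suffices to bound from below the length of an $N$-admissible curve $\gamma$ from $x$ to $y$. If $\gamma$ leaves $B_r(x)$, Lemma~\ref{lem:dist}(b) gives $\operatorname{len}_g(\gamma)\ge cr=(C+c)|y-x|>|y-x|_{g(x)}$. So let $\gamma$ stay in $B_r(x)\subset Z$.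

For $z\in Z\setminus N_0$ let $a(z)=(e\cdot g(z)^{-1}e)^{-1/2}$. It is the cost per unit increase of $\sigma$: by the Cauchy--Schwarz inequality for $g(z)$,
\[
|e\cdot v|\le(e\cdot g(z)^{-1}e)^{1/2}|v|_{g(z)},\qquad\text{that is,}\qquad|v|_{g(z)}\ge a(z)|e\cdot v| .
\]
For symmetric $P,P'$ with $c^2I\le P,P'\le C^2I$, the identity $P^{-1}-P'^{-1}=P^{-1}(P'-P)P'^{-1}$ gives $|e\cdot P^{-1}e-e\cdot P'^{-1}e|\le c^{-4}|P-P'|$. Both numbers are at least $C^{-2}$, and $u\mapsto u^{-1/2}$ has derivative bounded by $C^3/2$ on $[C^{-2},\infty)$. Hence $|a(z)-a(x)|\le L|g(z)-g(x)|$, and for $z\in Z\setminus N$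
\[
a(z)\ge k(\sigma(z)),\qquad k:=(a(x)-L\omega)^+ .
\]
Let $u=\sigma\circ\gamma$, a Lipschitz function with $u'=e\cdot\gamma'$, $u(0)=0$ and $u(1)=\sigma(y)$. Since $\xi\cdot(y-x)=|y-x|^2_{g(x)}>0$, we have $0<\sigma(y)\le|y-x|<r$. The area formula on the line states that $\int_0^1k(u(t))|u'(t)|\,dt=\int k(s)\,\#u^{-1}(s)\,ds$ for Borel $k\ge0$, and $\#u^{-1}(s)\ge1$ for $0<s<\sigma(y)$ by the intermediate value theorem. Therefore
\[
\operatorname{len}_g(\gamma)\ge\int_0^1k(u(t))|u'(t)|\,dt\ge\int_0^{\sigma(y)}k(s)\,ds\ge a(x)\sigma(y)-L\int_{-r}^r\omega(s)\,ds .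
\]
Finally $\xi\cdot g(x)^{-1}\xi=(y-x)\cdot g(x)(y-x)=|y-x|^2_{g(x)}$, so $a(x)=|\xi|/|y-x|_{g(x)}$, while $\sigma(y)=|y-x|^2_{g(x)}/|\xi|$. Thus $a(x)\sigma(y)=|y-x|_{g(x)}$.
\end{proof}

\subsection{Oscillation on slices}

\begin{proposition}\label{prop:noshort}
Under the hypotheses of Theorem~\ref{thm:A}, for every ball $B_R(x_0)$ of the cover, \eqref{eq:noshort} holds in its chart for a.e.\ $x\in B_R(x_0)$.
\end{proposition}

\begin{proof}
For a.e.\ $s$, $g$ is defined and bounded $\mathcal H^n$-a.e.\ on $D_s$; let $\langle g\rangle_s$ be its mean on $D_s$, a measurable function of $s$. We will find a measurable $b\ge0$ with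
\begin{equation}\label{eq:osc}
|g(z)-\langle g\rangle_s|\le b(s)\qquad\text{for a.e.\ }s\text{ and }\mathcal H^n\text{-a.e.\ }z\in D_s
\end{equation}
and apply Lemma~\ref{lem:slice} with $\omega(s)=|\langle g\rangle_s-g(x)|+b(s)$. Since $r=\Lambda|y-x|$, we must show that for a.e.\ $x$ the integral $\int_{-r}^r\omega$ is $o(r)$. As $y$ may approach $x$ from any direction, the bound must be uniform in $e$; we obtain this by estimating everything by quantities attached to the ball $B_{2r}(x)\supset Z$.

\emph{The means.} If $x\notin N_0$ is a Lebesgue point of $g$ with value $g(x)$, then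
\[
\int_{-r}^r|\langle g\rangle_s-g(x)|\,ds\le\frac1{\omega_nr^n}\int_{B_{2r}(x)}|g(z)-g(x)|\,dz=r^{-n}\,o(r^d)=o(r).
\]
It remains to find $b$ with $\int_{-r}^rb=O(r^2)$, uniformly in $e$, for a.e.\ $x$. This is the only place where the regularity of $g$ is used.

\emph{The case $d=2$.} Recall that $u\in L^1(U)$ is in $BV(U)$ if its distributional gradient is a finite vector measure $Du$, with total variation $|Du|$; if $u\in W^{1,1}(U)$, then $u\in BV(U)$ with $|Du|=|\partial u|\,dx$. So for $d=2$ hypothesis (a) implies (b), and we assume (b). Put $|Dg|=\sum_{i,j}|Dg_{ij}|$, a finite measure on $B_{4R}(x_0)$. Now $Z$ is a square and the $D_s$ are intervals. By the slicing theory of $BV$ functions \cite[Section 3.11]{AFP}, if $u\in BV(Z)$, then $u|_{D_s}\in BV(D_s)$ for a.e.\ $s$, its total variation on $D_s$ is measurable in $s$, and the integral in $s$ of these variations is at most $|Du|(Z)$. A function $v\in BV(I)$ on a bounded open interval $I=(t_0,t_1)$ agrees a.e.\ with $t\mapsto Dv((t_0,t])$ plus a constant, so $|v(t)-v(t')|\le|Dv|(I)$ for a.e.\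 $t,t'$, and $v$ differs from its mean by at most $|Dv|(I)$ a.e. Let $b(s)$ be the sum over $i,j$ of the total variations of $g_{ij}|_{D_s}$. Then \eqref{eq:osc} holds and $\int_{-r}^rb\le|Dg|(B_{2r}(x))$. By the differentiation theorem for Radon measures, $\limsup_{\rho\to0}\rho^{-2}|Dg|(B_\rho(x))<\infty$ for a.e.\ $x$.

\emph{The case $d\ge3$: the choice of $b$.} Now $n\ge2$ and (a) holds. Let $H$ be a Borel representative of $|\partial g|1_{B_{4R}(x_0)}$ and $E_\lambda=\{H>\lambda\}\subset\mathbb R^d$. By hypothesis,
\begin{equation}\label{eq:Ln1}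
\int_0^\infty|E_\lambda|^{1/n}\,d\lambda<\infty .
\end{equation}
Below, $C_d$ denotes constants depending only on $d$.

For a.e.\ $s$, $g|_{D_s}\in W^{1,1}(D_s)$ and the gradient of each component is bounded by $H$ a.e.\ on $D_s$. Indeed, mollifications $g_j$ converge to $g$ in $W^{1,1}(Z)$, so $\int_{-r}^r\big(\|g_j-g\|_{L^1(D_s)}+\|\partial g_j-\partial g\|_{L^1(D_s)}\big)ds\to0$; along a subsequence the integrand tends to $0$ for a.e.\ $s$, and for such $s$ the weak gradient of $g|_{D_s}$ is the tangential part of $\partial g|_{D_s}$.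

We use the potential estimate \cite{GT}: if $D\subset\mathbb R^n$ is a bounded convex domain and $u\in W^{1,1}(D)$ has mean $u_D$, then for a.e.\ $z\in D$
\[
|u(z)-u_D|\le\frac{(\operatorname{diam}D)^n}{n|D|}\int_D\frac{|\nabla u(w)|}{|z-w|^{n-1}}\,dw .
\]
For a disc the constant is $2^n/(n\omega_n)$, independent of the radius. We also use that for measurable $E\subset\mathbb R^n$ and $z\in\mathbb R^n$
\begin{equation}\label{eq:rearr}
\int_E\frac{dw}{|z-w|^{n-1}}\le n\omega_n^{1-1/n}|E|^{1/n}.
\end{equation}
To see this for $0<|E|<\infty$, let $B=B_\rho(z)$ with $|B|=|E|$. The sets $E\setminus B$ and $B\setminus E$ have equal measure, and the kernel is at most $\rho^{1-n}$ on the first and at least $\rho^{1-n}$ on the second. So the integral is at most $\int_B|z-w|^{1-n}dw=n\omega_n\rho$, with $\rho=(|E|/\omega_n)^{1/n}$.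

Apply the potential estimate to each component of $g|_{D_s}$, write $H=\int_0^\infty1_{E_\lambda}\,d\lambda$, and use \eqref{eq:rearr}: for a.e.\ $z\in D_s$,
\[
|g(z)-\langle g\rangle_s|\le C_d\int_0^\infty\!\!\int_{D_s\cap E_\lambda}\frac{dw}{|z-w|^{n-1}}\,d\lambda\le C_d\int_0^\infty|D_s\cap E_\lambda|^{1/n}\,d\lambda=:b(s).
\]
The function $b$ is measurable by Tonelli's theorem, since $\{(z,\lambda):H(z)>\lambda\}$ is Borel. The right side is the $L^{n,1}$ quantity of $H$ on the slice, which is how the Lorentz space enters.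

\emph{The case $d\ge3$: integration in $s$.} By H\"older's inequality in $s$,
\[
\int_{-r}^r|D_s\cap E_\lambda|^{1/n}ds\le(2r)^{1-\frac1n}|Z\cap E_\lambda|^{\frac1n}\le(2r)^{1-\frac1n}|B_{2r}(x)\cap E_\lambda|^{\frac1n}.
\]
After integration in $\lambda$ the right side is not the integral of a fixed function over $B_{2r}(x)$, so Lebesgue differentiation does not apply. We treat each level separately with the centered maximal function $\mathcal Mu(x)=\sup_{\rho>0}|B_\rho(x)|^{-1}\int_{B_\rho(x)}|u|$ on $\mathbb R^d$, which satisfies the weak $(1,1)$ bound $|\{\mathcal Mu>t\}|\le C_d\|u\|_1/t$. Since $|B_{2r}(x)\cap E_\lambda|\le\omega_d(2r)^{n+1}\mathcal M1_{E_\lambda}(x)$ and $1-\frac1n+\frac{n+1}n=2$,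
\[
\int_{-r}^rb(s)\,ds\le C_d\,r^2\,\Phi(x),\qquad\Phi(x):=\int_0^\infty\big(\mathcal M1_{E_\lambda}(x)\big)^{1/n}d\lambda .
\]
The function $\Phi$ depends on neither $e$ nor $r$, and its integrand is jointly measurable because the supremum may be taken over rational $\rho$. It remains to show that $\Phi<\infty$ a.e.\ in $W:=B_R(x_0)$. For measurable $E\subset\mathbb R^d$ of finite measure, the weak $(1,1)$ bound gives
\[
\int_W(\mathcal M1_E)^{1/n}dx=\int_0^\infty|W\cap\{\mathcal M1_E>\tau^n\}|\,d\tau\le\int_0^\infty\min\big(|W|,C_d|E|\tau^{-n}\big)d\tau .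
\]
With $\tau_0=(C_d|E|/|W|)^{1/n}$ the last integral equals $|W|\tau_0+|W|\tau_0^n\int_{\tau_0}^\infty\tau^{-n}d\tau=\frac n{n-1}|W|\tau_0$; here $n\ge2$ is used. Hence $\int_W(\mathcal M1_E)^{1/n}\le C_d|W|^{1-1/n}|E|^{1/n}$, and by Tonelli's theorem and \eqref{eq:Ln1}
\[
\int_W\Phi\,dx\le C_d|W|^{1-1/n}\int_0^\infty|E_\lambda|^{1/n}d\lambda<\infty .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\emph{The metric speed.} By Proposition~\ref{prop:noshort} and countability of the cover, there is a Borel set $\mathcal G\subset M\setminus N_0$ with null complement such that \eqref{eq:noshort} holds at every $x\in\mathcal G$, in the chart of every ball $B_R(x_0)\ni x$. Let $\pi$ be a test plan. By \eqref{eq:avoid}, for $\pi$-a.e.\ $\gamma$ we have $\gamma_t\in\mathcal G$ for a.e.\ $t$. At a.e.\ such $t$ both $\gamma'_t$ and $|\dot\gamma_t|$ exist. Then $\gamma_{t+\eta}-\gamma_t=\eta\gamma'_t+o(\eta)$ in the chart, and \eqref{eq:noshort} gives $\mathsf d_g(\gamma_t,\gamma_{t+\eta})\ge|\eta|\,|\gamma'_t|_{g(\gamma_t)}-o(\eta)$.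 Thus
\begin{equation}\label{eq:speed}
|\dot\gamma_t|\ge|\gamma'_t|_{g(\gamma_t)}\qquad\text{for }\pi\text{-a.e.\ }\gamma\text{ and a.e.\ }t .
\end{equation}

\emph{$|df|_g$ is a weak upper gradient.} Let $f\in L^2(\mathfrak m)\cap W^{1,2}_{\rm loc}(M)$ with $|df|_g\in L^2(\mathfrak m)$. The chain rule along curves is available for smooth functions, so we approximate, as in the Meyers--Serrin theorem. Take a locally finite open cover $(U_i)_{i\ge1}$ of $M$, each $U_i$ contained in a ball of the cover, and a smooth partition of unity $(\chi_i)$ with $\operatorname{supp}\chi_i\subset U_i$ compact. Then $\chi_if$ is a classical $W^{1,2}$ function with compact support in $U_i$. On $U_i$ the norm $|\cdot|_g$ and the measure $\mathfrak m$ are comparable to their Euclidean counterparts by \eqref{eq:ellip}, so mollification gives $f_{k,i}\in C_c^\infty(U_i)$ with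
\[
\|f_{k,i}-\chi_if\|_{L^2(\mathfrak m)}+\big\||d(f_{k,i}-\chi_if)|_g\big\|_{L^2(\mathfrak m)}\le2^{-i-k}.
\]
The locally finite sum $f_k=\sum_if_{k,i}$ is smooth, and $\|f_k-f\|_{L^2(\mathfrak m)}+\||df_k-df|_g\|_{L^2(\mathfrak m)}\le2^{-k}$. By the chain rule and \eqref{eq:speed}, for $\pi$-a.e.\ $\gamma$ and all $k$,
\[
|f_k(\gamma_1)-f_k(\gamma_0)|\le\int_0^1|df_k|_g(\gamma_t)\,|\gamma'_t|_g\,dt\le\int_0^1|df|_g(\gamma_t)|\dot\gamma_t|\,dt+\int_0^1|df_k-df|_g(\gamma_t)|\dot\gamma_t|\,dt .
\]
The two conditions on a test plan control the errors. By the Cauchy--Schwarz inequality,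
\[
\int\!\!\int_0^1|df_k-df|_g(\gamma_t)|\dot\gamma_t|\,dt\,d\pi\le\Big(C_\pi\int|df_k-df|_g^2\,d\mathfrak m\Big)^{1/2}\Big(\int\!\!\int_0^1|\dot\gamma_t|^2\,dt\,d\pi\Big)^{1/2}\to0,
\]
and $\int|f_k-f|(\gamma_j)\,d\pi\le\big(C_\pi\int|f_k-f|^2d\mathfrak m\big)^{1/2}\to0$ for $j=0,1$. Along a subsequence all three errors tend to $0$ for $\pi$-a.e.\ $\gamma$, and in the limit $|f(\gamma_1)-f(\gamma_0)|\le\int_0^1|df|_g(\gamma_t)|\dot\gamma_t|\,dt$. So $f\in W^{1,2}(M,\mathsf d_g,\mathfrak m)$ and $|Df|_w\le|df|_g$.

\emph{Conclusion.} Conversely, if $f\in W^{1,2}(M,\mathsf d_g,\mathfrak m)$, Lemma~\ref{lem:lower} gives $f\in W^{1,2}_{\rm loc}(M)$ and $|df|_g\le|Df|_w\in L^2(\mathfrak m)$. This proves the characterization and $|Df|_w=|df|_g$. If $f,h$ lie in this space, so do $f\pm h$, and at a.e.\ point $|df+dh|_g^2+|df-dh|_g^2=2|df|_g^2+2|dh|_g^2$, since $|\cdot|_g^2$ is the quadratic form $g^{-1}$ on covectors. Integrating gives \eqref{eq:par}. \qed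

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $d\ge3$, so $n\ge2$. Write $x=(x_1,x')$ with $x'=(x_2,\dots,x_d)\in\mathbb R^n$, and $B(q,\rho)$ for open balls of $\mathbb R^n$.

\subsection{The profile of the tubes}

Let $(q_i)_{i\ge1}$ be a dense sequence in $\mathbb R^n$ and put
\[
\varepsilon_i=2^{-i-3},\qquad\ell_i=2^i,\qquad\delta_i=\varepsilon_ie^{-\ell_i},\qquad\varphi_i(x')=\varphi_{\varepsilon_i,\ell_i}(x'-q_i),\qquad\psi=\sup_i\varphi_i ,
\]
with $\varphi_{\varepsilon,\ell}$ as in \eqref{eq:logcut}. The radii $\varepsilon_i$ are summable so that the tubes occupy little room, and the depths $\ell_i$ grow so that their costs are summable. The function $\psi:\mathbb R^n\to[0,1]$ is Borel, and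
\begin{equation}\label{eq:psi}
\psi=1\ \text{ on }\textstyle\bigcup_iB(q_i,\delta_i),\qquad\psi=0\ \text{ off }\textstyle\bigcup_iB(q_i,\varepsilon_i).
\end{equation}

\begin{lemma}\label{lem:psi}
Let $H=\sup_i|\nabla\varphi_i|$. Then $\int_0^\infty\lambda^{q-1}|\{H>\lambda\}|^{q/n}d\lambda<\infty$ for every $q>1$, $H\in L^n(\mathbb R^n)$, and $\psi\in W^{1,n}(\mathbb R^n)$ with $|\nabla\psi|\le H$ a.e.
\end{lemma}

\begin{proof}
Up to a null set, $\{|\nabla\varphi_i|>\lambda\}$ is the set where $\delta_i<|x'-q_i|<\min(\varepsilon_i,\frac1{\ell_i\lambda})$. So its measure $\mu_i(\lambda)$ is at most $\omega_n\min(\varepsilon_i,\frac1{\ell_i\lambda})^n$ and vanishes for $\lambda\ge\frac1{\ell_i\delta_i}$. Since $\log(\varepsilon_i/\delta_i)=\ell_i$, for $q\ge1$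
\begin{equation}\label{eq:cost}
\int_0^\infty\lambda^{q-1}\mu_i^{q/n}d\lambda\le\omega_n^{q/n}\Big[\int_0^{1/(\ell_i\varepsilon_i)}\lambda^{q-1}\varepsilon_i^q\,d\lambda+\int_{1/(\ell_i\varepsilon_i)}^{1/(\ell_i\delta_i)}\frac{d\lambda}{\ell_i^q\lambda}\Big]=\omega_n^{q/n}\ell_i^{-q}\Big(\frac1q+\ell_i\Big),
\end{equation}
which is at most $2\omega_n^{q/n}2^{-i(q-1)}$.

Let $1<q\le n$ and $\mu(\lambda)=|\{H>\lambda\}|\le\sum_i\mu_i(\lambda)$. As $q/n\le1$, we have $\mu^{q/n}\le\sum_i\mu_i^{q/n}$, so $\int_0^\infty\lambda^{q-1}\mu^{q/n}d\lambda\le2\omega_n^{q/n}\sum_i2^{-i(q-1)}<\infty$. The value $q=n$ is allowed because $n\ge2$, and it gives $H\in L^n$. For $q>n$, Chebyshev's inequality $\lambda^n\mu(\lambda)\le\|H\|_n^n$ gives $\lambda^{q-1}\mu^{q/n}=\lambda^{n-1}\mu\,(\lambda^n\mu)^{(q-n)/n}\le\|H\|_n^{q-n}\lambda^{n-1}\mu$, which is integrable.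

The functions $\psi_m=\max_{i\le m}\varphi_i$ are Lipschitz, and at a.e.\ point $\nabla\psi_m$ equals $\nabla\varphi_i$ for some $i\le m$, so $|\nabla\psi_m|\le H$ a.e. They increase to $\psi$ and are dominated by the indicator of $\bigcup_iB(q_i,\varepsilon_i)$, a set of finite measure, so $\psi_m\to\psi$ in $L^n$. Since $n>1$, a subsequence of $\nabla\psi_m$ converges weakly in $L^n$, and the limit is the weak gradient of $\psi$. The set of vector fields bounded by $H$ a.e.\ is convex and closed in $L^n$, hence weakly closed, so $|\nabla\psi|\le H$ a.e.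
\end{proof}

For $q=1$ the bound in \eqref{eq:cost} is $\omega_n^{1/n}(1+\ell_i^{-1})$, which does not tend to zero for any choice of the parameters, in agreement with Theorem~\ref{thm:A}.

\subsection{The metric}

We insert the tubes in a cube of a chart. There is a smooth complete Riemannian metric $g_0$ on $M$ which, in some chart whose image contains $[-4,4]^d$, equals $4\delta$ on $[-4,4]^d$. For $M=\mathbb R^d$ take $g_0=4\delta$. In general, rescale a chart so that its image contains the cube, let $g_1$ be a smooth complete metric, which exists by the Nomizu--Ozeki theorem, and let $g_0=(1-\zeta)g_1+4\zeta\delta$, where $\zeta$ is a smooth $[0,1]$-valued function with compact support in the chart and $\zeta=1$ on $[-4,4]^d$. The metrics $g_0$ and $g_1$ agree off a compact set, so they are bi-Lipschitz equivalent and $g_0$ is complete. Let $\theta\in C_c^\infty((-3,3)^d;[0,1])$ with $\theta=1$ on $[-2,2]^d$, and set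
\[
g=A^2\delta,\quad A(x)=2-\theta(x)\psi(x')\in[1,2]\quad\text{on }[-4,4]^d,\qquad g=g_0\quad\text{elsewhere.}
\]
This $g$ is defined and Borel everywhere, it equals $g_0$ off $\operatorname{supp}\theta$, and $\frac14g_0\le g\le g_0$. In particular $g,g^{-1}\in L^\infty_{\rm loc}$, and $dx\le\mathfrak m\le2^d\,dx$ on the cube.

\emph{Regularity.} It suffices to work on the cube. By Fubini's theorem $x\mapsto\psi(x')$ has weak gradient $(0,\nabla\psi(x'))$, so $A\in W^{1,n}((-4,4)^d)$ with $|\nabla A|\le H(x')+\|\nabla\theta\|_\infty$. Since $A$ takes values in $[1,2]$, the chain rule gives $\nabla(A^2)=2A\nabla A$ and $\nabla(A^{-2})=-2A^{-3}\nabla A$, so $g,g^{-1}\in W^{1,n}_{\rm loc}$ and $|\partial g|\le4\sqrt d\,(H(x')+\|\nabla\theta\|_\infty)$. The set of $x$ in the cube with $H(x')>\lambda$ has measure at most $8|\{H>\lambda\}|$. Lemma~\ref{lem:psi} and \eqref{eq:lorentzstable} give $|\partial g|\in L^{n,q}_{\rm loc}$ for all $q>1$.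

\emph{Completeness.} Let $\mathsf d_0$ be the usual Riemannian distance of $g_0$. Since $g\ge\frac14g_0$, every Lipschitz curve from $x$ to $y$ has $g$-length at least $\frac12\mathsf d_0(x,y)$, so $\mathsf d_g\ge\frac12\mathsf d_0$. A $\mathsf d_g$-Cauchy sequence is therefore $\mathsf d_0$-Cauchy, converges in $M$, and converges in $\mathsf d_g$ by Lemma~\ref{lem:dist}(c).

\subsection{Lower bounds for the gradients}

Let $Q=(-1,1)^d$. The tubes make the direction $e_1$ fast at \emph{every} point of $Q$.

\begin{lemma}\label{lem:fast}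
\begin{enumerate}
\item[(a)] If $x,\,x+\tau e_1\in Q$ and $\tau>0$, then $\mathsf d_g(x,x+\tau e_1)\le\tau$.
\item[(b)] If $x,y\in Q$, then $\mathsf d_g(x,y)\le2|x-y|$.
\item[(c)] If $G$ is a weak upper gradient of $f\in L^2(\mathfrak m)$, then $|\partial_1f|\le G$ and $|\partial_2f|\le2G$ a.e.\ in $Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $N$ and write $x=(s,x')$, $y=x+\tau e_1$. Let $0<\eta<\frac12$. By density there is $i$ with $|x'-q_i|\le\eta$; let $0<\eta'<\min(\delta_i,\frac12)$. By \eqref{eq:polar} at $x$, choose $z\in B_{\eta'}((s,q_i))$ such that $[x,z]$ meets $N$ in an $\mathcal H^1$-null set; by \eqref{eq:polar} at $z$ and at $y$, choose $w\in B_{\eta'}((s+\tau,q_i))$ such that the same holds for $[z,w]$ and $[w,y]$. The polygonal path $x\to z\to w\to y$ is $N$-admissible. Since $|x-z|,|w-y|\le\eta+\eta'<1$, it lies in the convex set $[-2,2]^d$, where $\theta=1$. The segment $[z,w]$ lies in $\mathbb R\times B(q_i,\delta_i)$, so $A=1$ on it by \eqref{eq:psi}, and $|z-w|\le\tau+2\eta'$. On the other two segments $A\le2$. Hence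 $\mathsf d_N(x,y)\le4(\eta+\eta')+\tau+2\eta'$. Let $\eta'\to0$, then $\eta\to0$, and take the supremum over $N$.

(b) The proof of Lemma~\ref{lem:dist}(a) applies in the convex set $Q$, where $A\le2$.

(c) For $j\in\{1,2\}$ and $0<\beta<1$ apply Lemma~\ref{lem:segments} with $\Omega=Q$, $U=(-1+\beta,1-\beta)^d$, $v=e_j$, $\tau_0=\beta$ and $w\equiv j$; hypothesis \eqref{eq:segbound} holds by (a) and (b). Then let $\beta\to0$.
\end{proof}

\subsection{Failure of the parallelogram identity}

By \eqref{eq:fourvalues} the first candidates are $f=x_1$ and $h=\sqrt3\,x_2$. There are two difficulties.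

The first is the upper bound for $f\pm h$. We have $|d(f\pm h)|_g=2/A$, which is $1$ where $A=2$ but $2$ in the cores of the tubes. The cores are dense, so the best continuous majorant is $2$ and Lemma~\ref{lem:cont} gives too little. The remedy is to switch off the slope of $h$ wherever $A$ may be smaller than $2$. Since $h$ should remain a function of $x_2$, we switch it off on the shadow of the tubes on the $x_2$-axis,
\[
S=\bigcup_i(q_{i,2}-\varepsilon_i,\,q_{i,2}+\varepsilon_i)\subset\mathbb R,\qquad|S|\le2\sum_i\varepsilon_i=\tfrac14 ,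
\]
where $q_{i,2}$ is the $x_2$-coordinate of $q_i$. If $x_2\notin S$, then $|x'-q_i|\ge|x_2-q_{i,2}|\ge\varepsilon_i$ for all $i$, so by \eqref{eq:psi}
\begin{equation}\label{eq:shadow}
A=2\quad\text{at all points of the cube with }x_2\notin S .
\end{equation}
We replace $x_2$ by $u(x_2)$, where $u(s)=\int_0^s1_{\mathbb R\setminus S}$.

The second difficulty is localization: multiplying by a cutoff $\chi$ creates the term $f\,d\chi$. We make it small by composing with the sawtooth $T_k(s)=\frac1k\operatorname{dist}(ks,2\mathbb Z)$, which satisfies $0\le T_k\le\frac1k$, is $1$-Lipschitz, and has $|T_k'|=1$ off $\frac1k\mathbb Z$. It keeps the slopes up to sign and makes the functions uniformly small.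

Let $\chi\in C_c^\infty(Q;[0,1])$ with $\chi=1$ on $[-\frac12,\frac12]^d$, let $\tilde\chi\in C_c(Q;[0,1])$ with $\tilde\chi=1$ on $\operatorname{supp}\chi$, and $\kappa=2\|\nabla\chi\|_\infty$. With $V_k=T_k\circ(\sqrt3\,u)$ define, extended by $0$ to $M$,
\[
f_k=\chi\,T_k(x_1),\qquad h_k=\chi\,V_k(x_2).
\]
These are Lipschitz functions with compact support in $Q$. We claim that
\begin{equation}\label{eq:Vk}
|V_k'|=\sqrt3\;1_{\mathbb R\setminus S}\quad\text{a.e.}
\end{equation}
We have $u'=1_{\mathbb R\setminus S}$ a.e. Where $u'(s)=0$, $|V_k(s+\eta)-V_k(s)|\le\sqrt3\,|u(s+\eta)-u(s)|=o(\eta)$, so $V_k'(s)=0$. At a point of a level set of $u$ that is not isolated in it and where $u'$ exists, $u'=0$; isolated points are countably many, so $u'=0$ a.e.\ on each level set, hence a.e.\ on $\{\sqrt3u\in\frac1k\mathbb Z\}$. So at a.e.\ point with $u'=1$, $T_k$ is differentiable at $\sqrt3u(s)$ with slope $\pm1$, and the chain rule gives $|V_k'(s)|=\sqrt3$.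

In what follows the constants in $O(1/k)$ depend only on $\kappa$ and $\mathfrak m(Q)\le4^d$.

\emph{Upper bound.} A.e.\ in $Q$,
\[
d(f_k\pm h_k)=\chi\,\big(T_k'(x_1)\,dx_1\pm V_k'(x_2)\,dx_2\big)+\big(T_k(x_1)\pm V_k(x_2)\big)\,d\chi ,
\]
and the last term has Euclidean norm at most $\frac\kappa k\tilde\chi$. Since $|\xi|_g=|\xi|/A$ for covectors and $A\ge1$, \eqref{eq:Vk} gives
\[
|d(f_k\pm h_k)|_g\le\frac\chi A\sqrt{1+3\cdot1_{\{x_2\notin S\}}}+\frac\kappa k\tilde\chi\le\chi+\frac\kappa k\tilde\chi .
\]
Indeed, if $x_2\notin S$, then $A=2$ by \eqref{eq:shadow} and the root is $2$; if $x_2\in S$, the root is $1$ and $A\ge1$. The right side is continuous with compact support, so by Lemma~\ref{lem:cont} it is a weak upper gradient of $f_k\pm h_k$. Each of the two energies is at most $\frac12\int(\chi+\frac\kappa k\tilde\chi)^2d\mathfrak m$, and so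
\begin{equation}\label{eq:up}
\mathrm{Ch}(f_k+h_k)+\mathrm{Ch}(f_k-h_k)\le\int\chi^2\,d\mathfrak m+O(1/k).
\end{equation}

\emph{Lower bound.} The functions $|df_k|_g$ and $|dh_k|_g$ are bounded and vanish off $\operatorname{supp}\chi$, so they are dominated by a multiple of $\tilde\chi$, and $f_k,h_k\in W^{1,2}(M,\mathsf d_g,\mathfrak m)$ by Lemma~\ref{lem:cont}. By the product rule, $|\partial_1f_k|\ge\chi-\frac\kappa k$ a.e.\ in $Q$, and $|\partial_2h_k|\ge\sqrt3\chi-\frac\kappa k$ a.e.\ on $Q\cap\{x_2\notin S\}$. If $a,b,\epsilon\ge0$ and $a\ge b-\epsilon$, then $a^2\ge b^2-2b\epsilon$: for $b\ge\epsilon$ square the inequality, and for $b<\epsilon$ the right side is nonpositive. Lemma~\ref{lem:fast}(c), applied with $G=|Df_k|_w$ and $G=|Dh_k|_w$, gives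
\begin{align*}
2\,\mathrm{Ch}(f_k)+2\,\mathrm{Ch}(h_k)&\ge\int_Q|\partial_1f_k|^2d\mathfrak m+\frac14\int_Q|\partial_2h_k|^2d\mathfrak m\\
&\ge\int\chi^2d\mathfrak m+\frac34\int_{Q\cap\{x_2\notin S\}}\chi^2d\mathfrak m-O(1/k).
\end{align*}
Since $\mathfrak m\ge dx$ on $Q$, $\chi=1$ on $[-\frac12,\frac12]^d$ and $|S|\le\frac14$, the last integral is at least $\big|[-\frac12,\frac12]^d\cap\{x_2\notin S\}\big|\ge\frac34$. Comparing with \eqref{eq:up},
\[
2\,\mathrm{Ch}(f_k)+2\,\mathrm{Ch}(h_k)-\mathrm{Ch}(f_k+h_k)-\mathrm{Ch}(f_k-h_k)\ge\frac9{16}-O(1/k),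
\]
which is positive for large $k$. So \eqref{eq:par} fails, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
The assumption $d\ge3$ was used only in Lemma~\ref{lem:psi} and in the Sobolev and Lorentz regularity of $g$ derived from it; everything else uses of $\psi$ only that it is Borel with values in $[0,1]$, the density of the $q_i$, and \eqref{eq:psi}. For $d=2$ the same formulas therefore define a metric with $g,g^{-1}\in L^\infty_{\rm loc}$ and $(M,\mathsf d_g)$ complete that is not infinitesimally Hilbertian. So the hypothesis $g\in BV_{\rm loc}$ in Theorem~\ref{thm:A}(b) cannot simply be dropped. In that case the tubes are strips, and each profile $\varphi_i$ has total variation $2$, however it is shaped.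
\end{remark}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco and Pallara, \emph{Functions of Bounded Variation and Free Discontinuity Problems}.

\bibitem{GT}
Gilbarg and Trudinger, Lemma 7.16.

\bibitem{Ryborz}
Vanessa Ryborz, \emph{The infinitesimal structure of manifolds with non-continuous Riemannian metrics}, arXiv:2507.14726 (2025).

\end{thebibliography}
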